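# A zero–one law for $\int_{\mathbb R}e^{B(t)-\sigma^2(t)/2}\,dt$

## 1. The guess "almost surely finite or almost surely infinite", on four processes

Let $B(t)$, $t\in\mathbb R$, be a centered Gaussian process with $B(0)=0$ and stationary increments: the law of $(B(t+s)-B(s))_t$ does not depend on $s$. Write $\sigma^2(t)=\mathrm{Var}(B(t))$ and
$$Z(t)=e^{B(t)-\sigma^2(t)/2},\qquad p=\mathbb P\Big(\int_{\mathbb R}Z(t)\,\lambda(dt)<\infty\Big),$$
where $\lambda$ is Lebesgue measure. Which values can $p$ take?

The answer one would first guess is: only $0$ and $1$. If $Z$ has locally bounded paths, then finiteness of the integral depends only on the path far from the origin, and one is reminded of the zero–one laws for tail events. That is no proof, since the far-away parts of $B$ can be strongly correlated with everything else. So let us test the guess.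

(a) $B\equiv 0$. Then $Z\equiv1$, the integral is infinite, $p=0$.

(b) $B(t)=tG$ with $G$ centered Gaussian of variance $v>0$. Increments are stationary, since $B(t+s)-B(s)=tG$. Here $\sigma^2(t)=vt^2$ and $\int_{\mathbb R}e^{tG-vt^2/2}dt=\sqrt{2\pi/v}\;e^{G^2/(2v)}<\infty$, so $p=1$.

(c) $B$ a two-sided Brownian motion, $\sigma^2(t)=|t|$. Almost surely $B(t)/t\to0$ as $|t|\to\infty$, so $B(t)-|t|/2\le-|t|/4$ for large $|t|$, and $p=1$.

(d) $B(t)=X(t)-X(0)$ with $X(t)=\xi\cos t+\eta\sin t$ and $\xi,\eta$ independent standard Gaussian. The process $X$ is stationary, so $B$ has stationary increments. Now $\sigma^2(t)=(\cos t-1)^2+\sin^2t=2-2\cos t\le4$ and $|B(t)|\le2(|\xi|+|\eta|)$. So $Z$ is bounded below by a positive random constant, and $p=0$.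

The guess survives. Note that $\mathbb E Z(t)=1$ for every $t$, so $\mathbb E\int Z\,d\lambda=\infty$ in all four cases: the plain expectation never tells us which case we are in.

Here is a warning. Take example (b), drop the weight $e^{-\sigma^2/2}$ and integrate over a half-line:
$$\int_0^\infty e^{tG}\,dt<\infty\iff G<0,$$
an event of probability $\tfrac12$. So the guess is false for general integrals $\int e^{B}w\,d\nu$, and any proof must notice the difference between this integral and the one in (b).

The question whether $p\in(0,1)$ can occur is taken from Krzysztof Debicki and Enkelejd Hashorva, "Approximation of Supremum of Max-Stable Stationary Processes and Pickands Constants", arXiv:1712.04243 (2017), where it is recorded, as noted by Wang and Stoev, that it is not known whether such a $B$ exists. There $Z$ appears as the spectral process of a stationary Brown–Resnick max-stable process; we shall not need that. The answer is that the guess is right: no such process exists.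

## 2. Standing assumptions, and the theorems

Probability spaces are complete. Here are the assumptions of the question.

**Definition (standing assumptions on $\mathbb R$).** $B(t)$, $t\in\mathbb R$, is a centered Gaussian process with stationary increments, $B(0)=0$, stochastically continuous and separable, and $Z=e^{B-\sigma^2/2}$ is separable with locally bounded sample paths.

Stochastic continuity means $B(s)\to B(t)$ in probability as $s\to t$. Separability means that there are a countable dense $S\subset\mathbb R$ and a null set $N$ such that for $\omega\notin N$, every open interval $O$ and every $t\in O$, the value $B(t,\omega)$ lies in the closure of $\{B(s,\omega):s\in S\cap O\}$. We use only the consequence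
$$\inf_{s\in S\cap O}B(s)\le B(t)\le\sup_{s\in S\cap O}B(s)\qquad(t\in O,\ \omega\notin N).$$
For instance, let $\tau$ be uniform on $[0,1]$ and $X(t)=\mathbf 1_{\{t=\tau\}}$. For each $t$, $X(t)=0$ a.s., so $X$ has the finite-dimensional distributions of the zero process; but it is not separable, since for any countable $S$ a.s. $\tau\notin S$, so $\sup_SX=0$ while $X(\tau)=1$.

Stationarity of increments gives $\mathbb E(B(t)-B(s))^2=\sigma^2(t-s)$, hence $\sigma(-t)=\sigma(t)$ and
$$\mathrm{Cov}(B(s),B(t))=\tfrac12\big(\sigma^2(s)+\sigma^2(t)-\sigma^2(t-s)\big).\tag{1}$$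

**Theorem 1.** Under the standing assumptions, $\mathbb P\big(\int_{\mathbb R}e^{B-\sigma^2/2}d\lambda<\infty\big)\in\{0,1\}$.

The next theorem replaces $\mathbb R$ by other groups. An abelian group $T$ is divisible if for all $t\in T$ and $n\ge1$ there is $t'\in T$ with $nt'=t$. So $\mathbb R^d$ and $\mathbb Q$ are divisible, and $\mathbb Z$ is not. A process $X$ on a measure space $(T,\mathcal T,\nu)$ is called jointly measurable if $(t,\omega)\mapsto X(t,\omega)$ is measurable for the completion of $\nu\otimes\mathbb P$.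

**Theorem 2.** Let $(T,+)$ be an abelian group with a $\sigma$-field $\mathcal T$ and a $\sigma$-finite measure $\nu$, where translations are measurable and preserve $\nu$. Let $B$ be a centered Gaussian process on $T$, jointly measurable (for the $\nu\otimes\mathbb P$-completion), with $B(0)=0$, stationary increments and variance $\sigma^2$. Assume either (a) $T$ is divisible (e.g. $\mathbb R^d$ with Lebesgue measure), or (b) $T$ is countable, $\mathcal T=2^T$ and $\nu$ is counting measure (e.g. $\mathbb Z^d$). Then $\mathbb P\big(\int_Te^{B-\sigma^2/2}d\nu<\infty\big)\in\{0,1\}$.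

**Theorem 3.** Let $B$ be as in the standing assumptions.
1. $B(t)=B_0(t)+tG$, where $B_0$ is centered Gaussian with stationary increments, $G$ is a centered Gaussian variable independent of $B_0$, and $v:=\mathrm{Var}\,G=\lim_{|t|\to\infty}\sigma^2(t)/t^2$.
2. For every $\sigma$-finite Borel measure $\nu$, the set $J_\nu=\{g\in\mathbb R:\int e^{B_0(t)+gt}\nu(dt)<\infty\text{ a.s.}\}$ is convex, and $\mathbb P(\int e^Bd\nu<\infty)=\mathbb P(G\in J_\nu)$.
3. $\mathbb P(\int e^Bd\nu<\infty)\in\{0,1\}$ for all $\sigma$-finite $\nu$ if and only if $v=0$. If $v>0$, every value $p\in(0,1)$ is attained by some $\nu$.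
4. If $c>0$ and $\int e^{-\varepsilon t^2}\nu(dt)<\infty$ for all $\varepsilon>0$, then $\mathbb P(\int e^{B-c\sigma^2}d\nu<\infty)\in\{0,1\}$, and the value is $1$ if $v>0$. For $c=0$ this fails: if $B(t)=tG$ with $v>0$, then $\mathbb P(\int_0^\infty e^Bdt<\infty)=\frac12$.

**Proposition 4.** In the setting of Theorem 1, the probability is $1$ if $\sum_{n\in\mathbb Z}\big(\int_n^{n+1}e^{-\sigma^2(t)/4}dt\big)^{1/2}<\infty$ (in particular if $\liminf_{|t|\to\infty}\sigma^2(t)/\log|t|>8$). It is $0$ if $\liminf_{R\to\infty}\frac1{R\log R}\int_0^R\sigma^2(t)\,dt<2$.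

## 3. The Gaussian Hilbert space, Cameron–Martin tilts, and a density criterion

In this section $T$ is any abelian group and $B$ a centered Gaussian process on $T$ with $B(0)=0$ and stationary increments.

**Definition (Gaussian Hilbert space, shift function, tilt).** Let $H$ be the closed linear span of $\{B(t):t\in T\}$ in real $L^2(\mathbb P)$, with $\langle\xi,\eta\rangle=\mathbb E[\xi\eta]$. Its elements are jointly centered Gaussian, being $L^2$-limits of jointly Gaussian variables. For $\xi\in H$ put
$$h_\xi(t)=\langle B(t),\xi\rangle,\qquad dQ_\xi=e^{\xi-\|\xi\|^2/2}\,d\mathbb P.$$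

Since $\mathbb E e^\xi=e^{\|\xi\|^2/2}$, $Q_\xi$ is a probability measure. Its density is strictly positive, so $Q_\xi$ and $\mathbb P$ have the same null sets. The map $\xi\mapsto h_\xi$ is linear.

Example: for two-sided Brownian motion, $\xi=B(1)$ gives $h_\xi(t)=\min(t,1)$ for $t\ge0$ and $h_\xi(t)=0$ for $t<0$. More generally, the Wiener integral $\xi=\int f\,dB$ with $f\in L^2(\mathbb R)$ gives $h_\xi(t)=\int_0^tf(x)\,dx$.

**Tilt rule (Cameron–Martin).** For $\xi,\eta_1,\dots,\eta_n\in H$,
$$\text{the law of }(\eta_j)_{j\le n}\text{ under }Q_\xi\ =\ \text{the law of }\big(\eta_j+\langle\eta_j,\xi\rangle\big)_{j\le n}\text{ under }\mathbb P.\tag{2}$$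
In particular $B$ under $Q_\xi$ has the finite-dimensional distributions (fdds) of $B+h_\xi$ under $\mathbb P$.

*Proof.* Let $\theta\in\mathbb R^n$ and $\eta=\sum\theta_j\eta_j$. For jointly Gaussian centered $\xi,\eta$ and complex $z,w$, $\mathbb E e^{z\xi+w\eta}=\exp\big(\frac12(z^2\|\xi\|^2+2zw\langle\xi,\eta\rangle+w^2\|\eta\|^2)\big)$. With $z=1$, $w=i$ we get $\mathbb E[e^{\xi-\|\xi\|^2/2}e^{i\eta}]=e^{i\langle\xi,\eta\rangle-\|\eta\|^2/2}$, which is the characteristic function at $\theta$ of $(\eta_j+\langle\eta_j,\xi\rangle)_j$ under $\mathbb P$. $\square$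

The next lemma says that an event whose probability is unchanged under a dense set of tilts is trivial. Density suffices; this is what makes the proof possible.

**Lemma 5.** Let $H'\subset H$ be a closed subspace, $D\subset H'$ a dense linear subspace, and $Y$ a bounded random variable with $\mathbb E[Ye^\xi]=0$ for all $\xi\in D$. Then $\mathbb E[Y\mid\sigma(H')]=0$. In particular, if $A\in\sigma(H')$ modulo null sets and $Q_\xi(A)=\mathbb P(A)$ for all $\xi\in D$, then $\mathbb P(A)\in\{0,1\}$.

*Proof.* **Step 1: $Y$ is orthogonal to events of finitely many elements of $D$.** Let $\xi_1,\dots,\xi_n\in D$ and let $\mu(F)=\mathbb E[Y\mathbf 1_{\{(\xi_1,\dots,\xi_n)\in F\}}]$, a finite signed measure on $\mathbb R^n$. As $Y$ is bounded and the $\xi_i$ are Gaussian, $\int e^{r|x|}|\mu|(dx)<\infty$ for all $r$, so $z\mapsto\int e^{z\cdot x}\mu(dx)=\mathbb E[Ye^{\sum z_i\xi_i}]$ is entire on $\mathbb C^n$. It vanishes on $\mathbb R^n$ because $\sum s_i\xi_i\in D$ for real $s_i$. By the identity theorem, used in one variable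 after another, it vanishes on $\mathbb C^n$. So the Fourier transform of $\mu$ is $0$, and $\mu=0$.

**Step 2: pass to $\sigma(H')$.** The events $\{(\xi_1,\dots,\xi_n)\in F\}$ with $\xi_i\in D$ form a $\pi$-system generating $\sigma(D)$. The events $E$ with $\mathbb E[Y\mathbf 1_E]=0$ form a $\lambda$-system (it contains $\Omega$: take $\xi=0$). So $\mathbb E[Y\mathbf 1_E]=0$ for all $E\in\sigma(D)$. Each $\eta\in H'$ is an $L^2$-limit, hence an a.s. limit along a subsequence, of elements of $D$. So $\sigma(H')\subset\sigma(D)$ modulo null sets, and the first claim follows.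

**Step 3: the event $A$.** Put $Y=\mathbf 1_A-\mathbb P(A)$. For $\xi\in D$, $\mathbb E[\mathbf 1_Ae^\xi]=e^{\|\xi\|^2/2}Q_\xi(A)=e^{\|\xi\|^2/2}\mathbb P(A)=\mathbb P(A)\,\mathbb E e^\xi$, so $\mathbb E[Ye^\xi]=0$. As $Y$ is $\sigma(H')$-measurable modulo null sets, $Y=\mathbb E[Y\mid\sigma(H')]=0$ a.s. So $\mathbf 1_A$ is a.s. constant. $\square$

## 4. Linear subspaces, translations, and all Cameron–Martin shifts: three direct attacks

**Linear subspaces.** A classical zero–one law says that a measurable linear subspace of paths has Gaussian probability $0$ or $1$. Our event is $\{B\in F\}$ with $F=\{f:\int e^{f-\sigma^2/2}d\lambda<\infty\}$. This set is convex but not linear: for $\sigma^2(t)=|t|$ it contains $f(t)=|t|/4$ and does not contain $2f$. Convexity is not enough, as the half-line $\{G<0\}$ of Section 1 shows.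

**Translations.** The process $B'(u)=B(u+s)-B(s)$ has the law of $B$, so one hopes for an ergodicity argument. Substituting $t=u+s$,
$$\int e^{B'(u)-\sigma^2(u)/2}du=e^{-B(s)}\int e^{B(t)-\sigma^2(t-s)/2}dt.$$
The weight has moved: it has been multiplied by $e^{(\sigma^2(t)-\sigma^2(t-s))/2}$. If $t\mapsto\sigma^2(t)-\sigma^2(t-s)$ is unbounded, finiteness of one integral does not visibly imply finiteness of the other.

**All Cameron–Martin shifts.** By (2), and granting for now that the law of the integral depends only on the fdds (Lemma 8 below), the event $A=\{\int Z\,d\lambda<\infty\}$ satisfies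
$$Q_\xi(A)=\mathbb P\Big(\int e^{B+h_\xi-\sigma^2/2}d\lambda<\infty\Big).$$
If $h_\xi$ is bounded, the right side is $\mathbb P(A)$. If this held for all $\xi\in H$, Lemma 5 would finish. But $h_\xi$ need not be bounded. For Brownian motion take $f(x)=(1+x)^{-1}\mathbf 1_{\{x>0\}}\in L^2$: the shift is $\log(1+t)$ for $t>0$. One may then retreat to the obvious vectors $\xi=B(s)$, whose span is dense in $H$. By (1),
$$h_{B(s)}(t)=\tfrac12\sigma^2(s)+\tfrac12\big(\sigma^2(t)-\sigma^2(t-s)\big),$$
and the function that stopped the translation argument is back. It can be unbounded: for fractional Brownian motion, $\sigma^2(t)=|t|^{2\alpha}$ with $\frac12<\alpha<1$, the mean value theorem gives, for $t>1$,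
$$h_{B(1)}(t)=\tfrac12\big(1+t^{2\alpha}-(t-1)^{2\alpha}\big)\ge\tfrac12+\alpha(t-1)^{2\alpha-1}\to\infty.$$
This is the point where the direct argument stops. In example (b) it stops completely: $h_{cG}(t)=cvt$, and the only bounded shift is zero.

What Lemma 5 asks for is less than we tried to get: only a dense linear set of $\xi$ with bounded $h_\xi$. We must find such $\xi$ in a less obvious place.

## 5. The cocycle $B(t+s)-B(s)-B(t)$ and the dense space of bounded shifts

The expression $c(s,t)=B(t+s)-B(s)-B(t)$ is symmetric in $s$ and $t$. Its $L^2$-norm is at most $\|B(t+s)-B(t)\|+\|B(s)\|=2\sigma(s)$, uniformly in $t$. So $t\mapsto\langle c(s,t),x\rangle$ is bounded for all $s\in T$, $x\in H$. It remains to recognize this function as $h_\xi$ for some $\xi$.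

Let $T$ and $B$ be as in Section 3. For $s\in T$ put $U_sB(t)=B(t+s)-B(s)$. By stationarity of increments, $(U_sB(t))_t$ has the covariances of $(B(t))_t$, so $U_s$ extends uniquely to a well-defined linear isometry of $H$ into itself. Moreover $U_0=\mathrm{Id}$, as $B(0)=0$, and
$$U_sU_rB(t)=U_s\big(B(t+r)-B(r)\big)=B(t+r+s)-B(s)-B(r+s)+B(s)=U_{r+s}B(t).$$
So $(U_s)_{s\in T}$ is a commuting group of unitary operators with $U_s^*=U_{-s}$.

**Definition (fixed space, coboundary space).** Put
$$H_1=\{x\in H:U_sx=x\ \forall s\in T\},\quad H_0=H_1^\perp,\quad D=\mathrm{span}\{U_sx-x:s\in T,\ x\in H\},$$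
let $P_0,P_1$ be the orthogonal projections onto $H_0,H_1$, and put $B_0(t)=P_0B(t)$, $G(t)=P_1B(t)$.

Two examples. For $B(t)=tG$ on $\mathbb R$ with $v>0$, $U_sG=U_sB(1)=B(1+s)-B(s)=G$, so $H_1=H$ and $D=\{0\}$. For example (d), $\xi=-\frac12B(\pi)=\frac12(X(0)-X(\pi))$ and $\eta=B(\pi/2)+\xi=X(\pi/2)$ span $H$. One finds $U_s\xi=\frac12(X(s)-X(s+\pi))=X(s)$ and $U_s\eta=U_sB(\pi/2)+U_s\xi=X(s+\pi/2)$, so $U_s$ is the rotation by the angle $s$ of the plane $H$. There is no nonzero fixed vector: $H_1=\{0\}$.

**Lemma 6.** (i) $D$ is dense in $H_0$, and $h_\xi$ is bounded on $T$ for each $\xi\in D$. (ii) $G(t+s)=G(t)+G(s)$. (iii) $B=B_0+G$ with $B_0,G$ independent. The process $B_0$ has stationary increments and $B_0(0)=0$. Its closed span is $H_0$, its operators are $U_s|_{H_0}$, and these have no common nonzero fixed vector. The space $D$ formed from $B_0$ is the same $D$, so (i) applies to $B_0$.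

*Proof.* **Step 1: density, by computing $D^\perp$.** A vector $y\in H$ is orthogonal to $D$ iff $0=\langle U_sx-x,y\rangle=\langle x,U_{-s}y-y\rangle$ for all $s,x$, i.e. iff $U_{-s}y=y$ for all $s$, i.e. iff $y\in H_1$. Hence $\overline D=H_1^\perp=H_0$.

**Step 2: boundedness, by exchanging $s$ and $t$.** Every element of $D$ is a linear combination of vectors $\xi=U_{-s}x-x$. For such $\xi$,
$$h_\xi(t)=\langle B(t),U_{-s}x-x\rangle=\langle U_sB(t)-B(t),x\rangle=\langle B(t+s)-B(s)-B(t),x\rangle=\langle U_tB(s)-B(s),x\rangle,\tag{3}$$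
where the last equality uses commutativity of $T$. Hence $|h_\xi(t)|\le2\sigma(s)\|x\|$ for all $t$. Linear combinations are bounded too.

**Step 3: additivity of $G$.** For $y\in H_1$ and $b\in H$, $\langle U_sb,y\rangle=\langle b,U_{-s}y\rangle=\langle b,y\rangle$, so $P_1U_s=P_1$. Applying this to $b=B(t)$ gives $G(t+s)-G(s)=G(t)$.

**Step 4: the process $B_0$.** $H_0$ and $H_1$ are orthogonal spaces of jointly Gaussian variables, so they are independent. $H_1$ is fixed pointwise by the unitary $U_s$, so $H_0$ is invariant and $P_0U_s=U_sP_0$. Hence $U_sB_0(t)=P_0U_sB(t)=B_0(t+s)-B_0(s)$. As $U_s$ is isometric, $(B_0(t+s)-B_0(s))_t$ has the covariances, hence the law, of $B_0$. This also identifies the operators of $B_0$. The span of $\{P_0B(t)\}$ is dense in $P_0H=H_0$. A common fixed vector in $H_0$ lies in $H_0\cap H_1=\{0\}$. Finally, if $x=P_0x+P_1x$, then $U_sx-x=U_sP_0x-P_0x$, so $D$ is the same whether formed from $H$ or from $H_0$. $\square$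

For fractional Brownian motion with $\frac12<\alpha<1$, where $h_{B(1)}$ is unbounded, take $s=1$ and $x=B(1)$. Then $\xi=U_{-1}B(1)-B(1)=-B(-1)-B(1)$, and (1) gives $h_\xi(t)=-1+\frac12\big(|t+1|^{2\alpha}+|t-1|^{2\alpha}-2|t|^{2\alpha}\big)$. Only the second difference of $|t|^{2\alpha}$ appears, and the bound in Step 2 reads $|h_\xi|\le2$.

So bounded shifts are dense except in the directions of an additive process $G$. On $\mathbb R$ this is the random line $tG$ of Section 1. First we must make sure that everything can be integrated.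

## 6. Joint measurability of $B$ from separability and local boundedness

The standing assumptions do not say that $(t,\omega)\mapsto B(t,\omega)$ is measurable. We prove it up to null sets, by comparing $B$ with its upper and lower envelopes.

**Lemma 7.** Under the standing assumptions, there is a $\mathrm{Borel}\otimes\mathcal F$-measurable $U(t,\omega)$ such that $\{B\ne U\}$ is $\nu\otimes\mathbb P$-null for every $\sigma$-finite Borel measure $\nu$. So $B$ is jointly measurable for every such $\nu$, and the integrals in question are well-defined random variables.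

*Proof.* A sequence of centered Gaussian variables tending to $0$ in probability has variances tending to $0$. So $\sigma(h)\to0$ as $h\to0$, and $|\sigma(t)-\sigma(s)|\le\sigma(t-s)$ shows that $\sigma$ is continuous. With $S$ and $N$ from the definition of separability, put
$$U(t)=\lim_{n}\sup_{s\in S,\,|s-t|<1/n}B(s),\qquad L(t)=\lim_n\inf_{s\in S,\,|s-t|<1/n}B(s).$$

**Step 1: basic properties of the envelopes.** Both are product measurable, because
$$\Big\{(t,\omega):\sup_{s\in S,|s-t|<1/n}B(s)>a\Big\}=\bigcup_{s\in S}\big(s-\tfrac1n,s+\tfrac1n\big)\times\{B(s)>a\},$$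
and similarly for the infimum. By separability, $L\le B\le U$ for all $t$, off $N$. Local boundedness of $Z$ and continuity of $\sigma$ bound $B$ from above on compact sets, so $U<\infty$ for all $t$, off a null set. The function $U$ is upper semicontinuous: if $t_k\to t$ and $n$ is fixed, then for large $k$ the interval of radius $\frac1{2n}$ about $t_k$ lies in the interval of radius $\frac1n$ about $t$, so $\limsup_kU(t_k)\le\sup_{s\in S,|s-t|<1/n}B(s)$; let $n\to\infty$. (On the null set where $U$ may be infinite we redefine it as $0$.)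

**Step 2: $V_t=U(t)-B(t)\in[0,\infty)$ is a.s. constant for each $t$.** For $\xi\in H$, $|h_\xi(t)-h_\xi(s)|\le\|\xi\|\sigma(t-s)$, so $h_\xi$ is continuous. Replacing $B$ by $B+h_\xi$ therefore changes $U(t)$ by $h_\xi(t)$ and does not change $V_t$. Since $V_t$ is a functional of the countable family $(B(r))_{r\in S\cup\{t\}}$, (2) gives $Q_\xi(V_t>a)=\mathbb P(V_t>a)$ for all $\xi\in H$ and all $a$. By Lemma 5 with $D=H'=H$, $\mathbb P(V_t>a)\in\{0,1\}$ for every $a$. So $V_t=\beta_t$ a.s. for some constant $\beta_t\ge0$.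

**Step 3: $\beta_t$ does not depend on $t$.** Let $O$ be an open interval and $S,S'$ countable dense sets. Each $B(s')$, $s'\in S'\cap O$, is by stochastic continuity an a.s. limit of some $B(s_k)$ with $s_k\in S\cap O$, so $B(s')\le\sup_{S\cap O}B$ a.s. Since $S'$ is countable, $\sup_{S'\cap O}B\le\sup_{S\cap O}B$ a.s., and by symmetry they are a.s. equal. Using this with $S'=S+t$ and the intervals $(t-\frac1n,t+\frac1n)$, a.s.
$$V_t=\lim_n\sup_{r\in S,\,|r|<1/n}\big(B(r+t)-B(t)\big)\overset d=\lim_n\sup_{r\in S,\,|r|<1/n}B(r)=V_0$$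
by stationarity of increments. So $\beta_t=\beta_0=:\beta$.

**Step 4: $\beta=0$.** Almost surely $U(s)=B(s)+\beta$ for all $s$ in the countable set $S$. Fix $t\in S$. For each $k$ choose $s_k\in S$ (depending on $\omega$) with $|s_k-t|<\frac1k$ and $B(s_k)\ge U(t)-\frac1k$; this is possible by the definition of $U(t)$. Then $U(s_k)=B(s_k)+\beta\ge U(t)+\beta-\frac1k$, and upper semicontinuity gives $U(t)\ge U(t)+\beta$. As $U(t)$ is finite and $\beta\ge0$, $\beta=0$.

**Step 5: conclusion.** So $U(t)=B(t)$ a.s. for each $t$. This is a statement about the law of $(B(r))_{r\in S\cup\{t\}}$, which is also the law of $(-B(r))_{r\in S\cup\{t\}}$; applied to $-B$ it says $L(t)=B(t)$ a.s. for each $t$. Hence the product measurable set $\{L<U\}$ has $\mathbb P$-null sections for every $t$ and is $\nu\otimes\mathbb P$-null by Fubini. Since $L\le B\le U$ off a null set of $\omega$, $\{B\ne U\}$ is contained in $\{L<U\}$ together with a null set of paths, and so is $\nu\otimes\mathbb P$-null. $\square$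

## 7. The function $\Phi(\xi)=Q_\xi(A)$ and the zero–one law without fixed vectors

**Lemma 8.** Let $\nu$ be $\sigma$-finite and $X,X'\ge0$ jointly measurable processes on $T$, possibly on different probability spaces. (i) If $X,X'$ have the same fdds, then $\int X\,d\nu\overset d=\int X'\,d\nu$. (ii) $\int X\,d\nu$ is $\sigma(X(t),t\in T)$-measurable modulo null sets.

*Proof.* **Step 1: reduction.** Choose $T_n\uparrow T$ with $\nu(T_n)<\infty$. The processes $(X\wedge n)\mathbf 1_{T_n}$ increase to $X$, and their integrals increase to $\int X\,d\nu\in[0,\infty]$. Equality in law and measurability modulo null sets pass to increasing limits. So we may assume $X\le n$ and $\nu$ finite; then $I=\int X\,d\nu$ is bounded.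

**Step 2: (i) by moments.** By Fubini, $\mathbb E[I^k]=\int_{T^k}\mathbb E[X(t_1)\cdots X(t_k)]\,\nu^{k}(dt)$, which depends only on the fdds. A bounded variable is determined in law by its moments.

**Step 3: (ii) by a variance computation.** Let $\mathcal G=\sigma(X(t),t\in T)$ and $M=\mathbb E[I\mid\mathcal G]$. As $X(t)$ is $\mathcal G$-measurable, $\mathbb E[X(t)M]=\mathbb E[X(t)I]$. By Fubini,
$$\mathbb E[IM]=\int\mathbb E[X(t)M]\,\nu(dt)=\int\mathbb E[X(t)I]\,\nu(dt)=\mathbb E[I^2].$$
Also $\mathbb E[IM]=\mathbb E[M^2]$. Hence $\mathbb E(I-M)^2=\mathbb E[I^2]-2\mathbb E[IM]+\mathbb E[M^2]=0$. $\square$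

Now let $B$ be as in Section 3 and jointly measurable for a $\sigma$-finite $\nu$ on $T$, and let $w:T\to(0,\infty)$ be measurable. By Fubini, $h_\xi(t)=\mathbb E[B(t)\xi]$ and $\sigma^2$ are measurable (for the $\nu$-completion, which is all we need). Put
$$A=\Big\{\int we^B\,d\nu<\infty\Big\},\qquad I^\xi=\int we^{B+h_\xi}\,d\nu,\qquad\Phi(\xi)=Q_\xi(A).$$
Under $Q_\xi$ the process $we^B$ has the fdds of $we^{B+h_\xi}$ under $\mathbb P$, by (2). By Lemma 8(i),
$$\Phi(\xi)=Q_\xi(A)=\mathbb P(I^\xi<\infty),\qquad\xi\in H.\tag{4}$$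
If $h_\delta$ is bounded, $|h_\delta|\le c$, then $e^{-c}I^\xi\le I^{\xi+\delta}\le e^cI^\xi$, so
$$\Phi(\xi+\delta)=\Phi(\xi)\quad\text{for all }\xi\in H\text{ whenever }h_\delta\text{ is bounded}.\tag{5}$$
Moreover $\Phi$ is continuous on $H$: $|\Phi(\xi)-\Phi(\eta)|$ is at most the $L^1$-distance, hence the $L^2$-distance, of the two densities, and since $\mathbb E[e^{\xi-\|\xi\|^2/2}e^{\eta-\|\eta\|^2/2}]=e^{\langle\xi,\eta\rangle}$,
$$\big\|e^{\xi-\|\xi\|^2/2}-e^{\eta-\|\eta\|^2/2}\big\|_{L^2}^2=e^{\|\xi\|^2}+e^{\|\eta\|^2}-2e^{\langle\xi,\eta\rangle}\to0\quad(\eta\to\xi).$$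

**Corollary 9.** Let $\nu$ be $\sigma$-finite and $B$ jointly measurable with $H_1=\{0\}$. Then $\mathbb P(\int we^B\,d\nu<\infty)\in\{0,1\}$ for every measurable $w>0$.

*Proof.* $A\in\sigma(H)$ modulo null sets by Lemma 8(ii). By Lemma 6(i), $h_\delta$ is bounded for $\delta\in D$, and $D$ is dense in $H_0=H$. By (5) with $\xi=0$, $Q_\delta(A)=\mathbb P(A)$ for all $\delta\in D$. Apply Lemma 5 with $H'=H$. $\square$

Here the weight $w$ is arbitrary. The special weight $e^{-\sigma^2/2}$ matters only when fixed vectors are present.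

## 8. Proof of Theorem 1: the random line $tG$

Let $B$ satisfy the standing assumptions. By Lemma 7, $B$ is jointly measurable for $\lambda$.

**Step 1: on $\mathbb R$ the additive part is a line.** By Lemma 6(ii), $G(\cdot)$ is additive, so $G(r)=rG(1)$ for rational $r$. Also $\|G(t)-G(s)\|=\|P_1(B(t)-B(s))\|\le\sigma(t-s)\to0$ as $s\to t$. So $G(t)=tG$ with $G=G(1)$, for all real $t$. Let $v=\mathrm{Var}\,G$.

**Step 2: if $v=0$, Corollary 9 decides.** Then $P_1B(t)=tG=0$ for all $t$, so $H_1=P_1H=\{0\}$. Corollary 9 with $w=e^{-\sigma^2/2}$ and $\nu=\lambda$ gives the theorem.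

**Step 3: if $v>0$, a conditional first moment gives probability $1$.** $B_0(t)=B(t)-tG$ is independent of $G$ and has variance $\sigma^2(t)-vt^2$. So
$$\mathbb E[Z(t)\mid G]=e^{tG-\sigma^2(t)/2}\,\mathbb E\,e^{B_0(t)}=e^{tG-\sigma^2(t)/2+(\sigma^2(t)-vt^2)/2}=e^{tG-vt^2/2}.$$
For every $C<\infty$, by Tonelli,
$$\mathbb E\Big[\mathbf 1_{\{|G|\le C\}}\int_{\mathbb R}Z\,d\lambda\Big]\le\int_{\mathbb R}e^{C|t|-vt^2/2}\,dt<\infty.$$
So $\int Z\,d\lambda<\infty$ a.s. on $\{|G|\le C\}$. Let $C\to\infty$: the probability is $1$. $\blacksquare$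

This is how the proof sees the difference between example (b) and the half-line integral without a weight: in the first the weight contributes $e^{-vt^2/2}$, which beats every line.

## 9. Divisible groups: invariance of $\Phi$ along $B(s)$

For Theorem 2(a) the conditional first moment is not enough. On $T=\mathbb R^2$ let $B(t_1,t_2)=t_1G+W(t_2)$ with $W$ a two-sided Brownian motion independent of $G$ and $v=\mathrm{Var}\,G>0$. Given $G$, the mean of $Z(t)$ is $e^{t_1G-vt_1^2/2}$, whose integral over $\mathbb R^2$ is infinite, although the integral itself is the product $\int e^{t_1G-vt_1^2/2}dt_1\cdot\int e^{W(t_2)-|t_2|/2}dt_2<\infty$ a.s. Instead we combine the translation attempt and the tilt attempt of Section 4. Each failed because of the same function $\sigma^2(t)-\sigma^2(t-s)$; done together, the two occurrences cancel.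

*Proof of Theorem 2(a).* Use Section 7 with $w=e^{-\sigma^2/2}$.

**Step 1: $\Phi(\xi+B(s))=\Phi(\xi)$ for all $\xi\in H$, $s\in T$.** By (1), $h_{B(s)}(t)-\frac12\sigma^2(t)=\frac12\sigma^2(s)-\frac12\sigma^2(t-s)$, so
$$I^{\xi+B(s)}=e^{\sigma^2(s)/2}\int e^{B(t)+h_\xi(t)-\sigma^2(t-s)/2}\,\nu(dt).$$
Put $t=u+s$ and $B'(u)=B(u+s)-B(s)$, and note
$$h_\xi(u+s)-h_\xi(s)=\langle U_sB(u),\xi\rangle=\langle B(u),U_{-s}\xi\rangle=h_{U_{-s}\xi}(u).$$
By invariance of $\nu$,
$$I^{\xi+B(s)}=e^{\sigma^2(s)/2+B(s)+h_\xi(s)}\int e^{B'(u)+h_{U_{-s}\xi}(u)-\sigma^2(u)/2}\,\nu(du).$$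
The prefactor is positive and finite. $B'$ is jointly measurable, because translations are measurable and preserve $\nu$, and it has the fdds of $B$. By Lemma 8(i) and (4), $\Phi(\xi+B(s))=\Phi(U_{-s}\xi)$. Since $U_{-s}\xi-\xi\in D$ has a bounded shift function, (5) gives $\Phi(U_{-s}\xi)=\Phi(\xi)$.

**Step 2: the group of periods is closed and contains $H_0$ and $G(T)$.** Let $\Lambda=\{\eta\in H:\Phi(\xi+\eta)=\Phi(\xi)\ \forall\xi\in H\}$. It is a subgroup of $H$, closed since $\Phi$ is continuous. It contains $D$ by (5) and every $B(s)$ by Step 1. Hence it contains $\overline D=H_0$, and $G(s)=B(s)-B_0(s)$ for every $s$, as $B_0(s)\in H_0$.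

**Step 3: divisibility makes $\overline{G(T)}$ a real subspace.** $G$ is additive, so $G(T)$ is a subgroup of $H_1$. If $t\in T$, $n\ge1$ and $nt'=t$, then $G(mt')=\frac mnG(t)$ for $m\in\mathbb Z$. So $G(T)$ is closed under rational multiples, and its closure is a closed real subspace. It contains $P_1B(T)$, hence the closed span of that set, which is $P_1H=H_1$.

**Step 4: conclusion.** $\Lambda$ is closed, so $\Lambda\supset\overline{G(T)}=H_1$, and $\Lambda\supset H_0+H_1=H$. So $Q_\xi(A)=\Phi(\xi)=\Phi(0)=\mathbb P(A)$ for all $\xi\in H$. As $A\in\sigma(H)$ modulo null sets by Lemma 8(ii), Lemma 5 with $D=H'=H$ gives $\mathbb P(A)\in\{0,1\}$. $\blacksquare$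

## 10. Countable groups: convexity in place of divisibility

For $T=\mathbb Z$ and $B(n)=nG$ with $v>0$, Step 3 breaks: $G(T)=\{nG:n\in\mathbb Z\}$ is a discrete subgroup of the line $H_1=\mathbb RG$, so we know only that $\Phi$ is periodic along that line. What fills the gaps between lattice points is the convexity noticed in Section 4: the convex hull of $\mathbb Z$ is $\mathbb R$.

*Proof of Theorem 2(b).* Joint measurability is automatic here. Let $q(t,s)=\mathbb E[G(t)G(s)]$, which is additive in each variable by Lemma 6(ii), and let $\sigma_0^2=\mathrm{Var}\,B_0$, so $\sigma^2(t)=\sigma_0^2(t)+q(t,t)$.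

**Step 1: condition on $G$, to reduce to an event of $G$ alone.** For $g\in\mathbb R^T$ put
$$\varphi(g)=\mathbb P\Big(\sum_{t\in T}e^{B_0(t)+g(t)-\sigma^2(t)/2}<\infty\Big).$$
By Lemma 6(iii), Corollary 9 applies to $B_0$; with $w=e^{g-\sigma^2/2}$ it gives $\varphi(g)\in\{0,1\}$. By Fubini $\varphi$ is measurable on the countable product $\mathbb R^T$, and by independence of $B_0$ and $G$,
$$\mathbb P(A)=\mathbb E\,\varphi(G(\cdot))=\mathbb P(C),\qquad C=\{G(\cdot)\in J\}\in\sigma(H_1),\quad J=\{\varphi=1\}.$$
The set $J$ is convex: if $a,b\in J$ and $0\le\theta\le1$, then $e^{\theta a+(1-\theta)b}\le\theta e^a+(1-\theta)e^b$ bounds the series for $\theta a+(1-\theta)b$ by a combination of two a.s. finite series.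

**Step 2: if $g\in J$ is additive and $s\in T$, then $g+q(\cdot,s)\in J$.** This is the lattice invariance, again obtained by a translation and a tilt. Since $q(t-s,t-s)=q(t,t)-2q(t,s)+q(s,s)$,
$$q(t,s)-\tfrac12q(t,t)=\tfrac12q(s,s)-\tfrac12q(t-s,t-s).$$
With $t=u+s$ and $g(u+s)=g(u)+g(s)$, the series defining $\varphi(g+q(\cdot,s))$ equals $e^{q(s,s)/2+g(s)}\,\Sigma$ with
$$\Sigma=\sum_ue^{B_0(u+s)-\sigma_0^2(u+s)/2}\,e^{g(u)-q(u,u)/2}.$$
So we must show $\Sigma<\infty$ a.s. Let $dQ=e^{B_0(s)-\sigma_0^2(s)/2}d\mathbb P$, which has the same null sets as $\mathbb P$. By (2), $B_0$ under $Q$ has the law of $B_0+\mathrm{Cov}(B_0(s),B_0(\cdot))$ under $\mathbb P$. By (1) for $B_0$, the process $u\mapsto B_0(u+s)-\frac12\sigma_0^2(u+s)$ under $Q$ has the law under $\mathbb P$ of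
$$B_0(u+s)+\tfrac12\big(\sigma_0^2(s)+\sigma_0^2(u+s)-\sigma_0^2(u)\big)-\tfrac12\sigma_0^2(u+s)=B_0(s)+\tfrac12\sigma_0^2(s)+[B_0(u+s)-B_0(s)]-\tfrac12\sigma_0^2(u).$$
The first two terms on the right do not depend on $u$ and do not affect finiteness, and the bracket has the law of $B_0(u)$ as a process in $u$. Hence
$$Q(\Sigma<\infty)=\mathbb P\Big(\sum_ue^{B_0(u)-\sigma_0^2(u)/2+g(u)-q(u,u)/2}<\infty\Big)=\varphi(g)=1,$$
and so $\mathbb P(\Sigma<\infty)=1$.

**Step 3: from the lattice to its linear span, by convexity.** Note $h_{G(s)}(t)=\mathbb E[B(t)G(s)]=q(t,s)$. By Step 2, $g+h_\eta\in J$ for every additive $g\in J$ and every $\eta$ in the additive group $G(T)$. Since $\eta\mapsto h_\eta$ is linear and $J$ is convex, the same holds for every $\eta$ in the convex hull of $G(T)$. This hull is $D_1:=\mathrm{span}_{\mathbb R}G(T)$. Indeed, it is closed under real multiples: if $\eta=\sum\theta_i\gamma_i$ is a convex combination of elements of $G(T)$, then $r\eta=\sum\theta_i(r\gamma_i)$, and $r\gamma_i$ is a convex combination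 of $n\gamma_i$ and $(n+1)\gamma_i$ with $n=\lfloor r\rfloor$. It is closed under sums: $a+b=\frac12(2a)+\frac12(2b)$.

**Step 4: invariance of $C$ under a dense set of tilts.** Let $\xi\in D_1\subset H_1$. Then $h_\xi(t)=\mathbb E[G(t)\xi]$ is additive. Almost surely the path $G(\cdot)$ is additive, because $T$ is countable and $G(t+s)=G(t)+G(s)$ a.s. for each pair. On this almost sure event, Step 3 applied to $g=G(\cdot)$ with $\xi$, and to $g=G(\cdot)+h_\xi$ with $-\xi$, shows
$$G(\cdot)\in J\iff G(\cdot)+h_\xi\in J.$$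
By (2), $G(\cdot)$ under $Q_\xi$ has the law of $G(\cdot)+h_\xi$ under $\mathbb P$, so $Q_\xi(C)=\mathbb P(G+h_\xi\in J)=\mathbb P(C)$. Finally $D_1$ is dense in $P_1H=H_1$, and $C\in\sigma(H_1)$. Lemma 5 with $H'=H_1$ and $D=D_1$ gives $\mathbb P(C)\in\{0,1\}$. $\blacksquare$

## 11. Arbitrary measures on $\mathbb R$: the role of $v=\lim\sigma^2(t)/t^2$

*Proof of Theorem 3.* **Part 1: identify $v$.** The decomposition $B(t)=B_0(t)+tG$ is Lemma 6(iii) and Step 1 of Section 8. It remains to see that $B_0$ grows more slowly than linearly. The variables $B_0(k)-B_0(k-1)$, $k\ge1$, form a stationary Gaussian sequence. By the Birkhoff and von Neumann ergodic theorems, $B_0(n)/n\to Y$ a.s. and in $L^2$, and $Y\in H_0$. For $\xi\in D\subset H_0$ we have $\mathbb E[B_0(n)\xi]=\mathbb E[B(n)\xi]=h_\xi(n)$, which is bounded in $n$, so $\mathbb E[Y\xi]=\lim h_\xi(n)/n=0$. As $D$ is dense in $H_0$, $Y=0$: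
$$B_0(n)/n\to0\quad\text{a.s. and in }L^2.\tag{6}$$
So $\sigma_0(n)=o(n)$, where $\sigma_0^2=\mathrm{Var}\,B_0$. For $t\ge0$, $|\sigma_0(t)-\sigma_0(\lfloor t\rfloor)|\le\sigma_0(t-\lfloor t\rfloor)\le\sup_{[0,1]}\sigma<\infty$, and $\sigma_0(-t)=\sigma_0(t)$, so $\sigma_0^2(t)=o(t^2)$ as $|t|\to\infty$. Since $\sigma^2(t)=\sigma_0^2(t)+vt^2$, we get $\sigma^2(t)/t^2\to v$.

**Part 2: condition on $G$.** By Lemma 7, $B_0(t)=B(t)-tG$ is jointly measurable for $\nu$. On $\Omega\times\mathbb R$ with the measure $\mathbb P\otimes\mathrm{Law}(G)$, the process $B_0(t,\omega)+tg$ has the fdds of $B$, by independence. By Lemma 8(i) and Fubini,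
$$\mathbb P\Big(\int e^B\,d\nu<\infty\Big)=\int\mathbb P\Big(\int e^{B_0(t)+tg}\,\nu(dt)<\infty\Big)\,\mathbb P(G\in dg).$$
The operators of $B_0$ have no common nonzero fixed vector (Lemma 6(iii)), so Corollary 9 applies to $B_0$ with $w(t)=e^{tg}$: the integrand is $0$ or $1$, i.e. it is $\mathbf 1_{J_\nu}(g)$. This gives the formula. $J_\nu$ is convex, because $e^{B_0(t)+(\theta g+(1-\theta)g')t}\le\theta e^{B_0(t)+gt}+(1-\theta)e^{B_0(t)+g't}$.

**Part 3: which $v$ force a zero–one law for all $\nu$.** If $v=0$, then $G=0$ a.s. and $\mathbb P(G\in J_\nu)\in\{0,1\}$. If $v>0$, take $\nu_a=\sum_{n\ge1}e^{-an}\delta_n$ with $a\in\mathbb R$. By (6), a.s.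
$$\int e^B\,d\nu_a=\sum_{n\ge1}e^{n(G-a+B_0(n)/n)},\qquad B_0(n)/n\to0,$$
which is finite if $G<a$ and infinite if $G>a$. As $\mathbb P(G=a)=0$, the probability is $\mathbb P(G<a)$, which takes every value in $(0,1)$ as $a$ varies.

**Part 4: the weight $e^{-c\sigma^2}$.** Such a $\nu$ is $\sigma$-finite. If $v=0$, then $H_1=\{0\}$, as in Section 8, and Corollary 9 applies with $w=e^{-c\sigma^2}$. If $v>0$, then
$$\mathbb E\big[e^{B(t)-c\sigma^2(t)}\mid G\big]=e^{tG-cvt^2+(\frac12-c)\sigma_0^2(t)}.$$
On $\{|G|\le C\}$ the exponent is at most $C|t|+|\tfrac12-c|\,\sigma_0^2(t)-cvt^2$. Since $\sigma_0^2(t)=o(t^2)$ and $\sigma_0^2\le\sigma^2$ is locally bounded, this is at most $\log K_C-\frac12cvt^2$ for a constant $K_C$. As $\int e^{-cvt^2/2}\nu(dt)<\infty$, we get $\mathbb E\big[\mathbf 1_{\{|G|\le C\}}\int e^{B-c\sigma^2}d\nu\big]<\infty$ for every $C$, and the probability is $1$. For $c=0$, $B(t)=tG$ with $v>0$ and $\nu$ Lebesgue measure on $[0,\infty)$, which satisfies the integrability condition, $\int_0^\infty e^{tG}dt<\infty$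 iff $G<0$, an event of probability $\frac12$. $\blacksquare$

## 12. Explicit tests: a fractional moment and Jensen's inequality

Theorem 1 does not say which of the two values occurs. Since $\mathbb E\int Z\,d\lambda=\infty$ always, a criterion for finiteness cannot use the first moment. The proof below uses the moment of order $\frac12$.

*Proof of Proposition 4.* **Step 1: bound $\mathbb E\,Y_n^{1/2}$ for $Y_n=\int_n^{n+1}Z\,dt$.** Let $K=\sup_{[0,1]}\sigma^2$, and let $Q=e^{B(n)/2-\sigma^2(n)/8}\,\mathbb P$. This is the tilt by $\frac12B(n)$, a probability measure. Undoing the density and applying Jensen's inequality under $Q$,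
$$\mathbb E\,Y_n^{1/2}=\mathbb E_Q\Big[\big(e^{\sigma^2(n)/4-B(n)}Y_n\big)^{1/2}\Big]\le\Big(\mathbb E_Q\big[e^{\sigma^2(n)/4-B(n)}Y_n\big]\Big)^{1/2}=\Big(\mathbb E\big[e^{-B(n)/2+\sigma^2(n)/8}Y_n\big]\Big)^{1/2}.$$
Since $\mathrm{Var}(B(t)-\frac12B(n))=\sigma^2(t)-\mathrm{Cov}(B(n),B(t))+\frac14\sigma^2(n)$,
$$\mathbb E\big[e^{-B(n)/2+\sigma^2(n)/8}Z(t)\big]=e^{\sigma^2(n)/4-\frac12\mathrm{Cov}(B(n),B(t))}=e^{-\sigma^2(t)/4+\sigma^2(t-n)/4},$$
the last equality by (1). For $t\in[n,n+1]$ this is at most $e^{K/4}e^{-\sigma^2(t)/4}$. Integrating over $t$,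
$$\mathbb E\,Y_n^{1/2}\le e^{K/8}\Big(\int_n^{n+1}e^{-\sigma^2(t)/4}\,dt\Big)^{1/2}.$$

**Step 2: sum, to get the test for $1$.** Since $(\sum Y_n)^{1/2}\le\sum Y_n^{1/2}$, the hypothesis gives $\mathbb E\big(\int Z\,d\lambda\big)^{1/2}<\infty$, so the integral is a.s. finite. If $\liminf_{|t|\to\infty}\sigma^2(t)/\log|t|>8$, then for some $\delta>0$ and all large $|t|$ we have $\sigma^2(t)\ge(8+4\delta)\log|t|$, i.e. $e^{-\sigma^2(t)/4}\le|t|^{-2-\delta}$. The $n$-th term of the series is then at most $\min(|n|,|n+1|)^{-1-\delta/2}$ for large $|n|$, so the series converges.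

**Step 3: the test for $0$, by Jensen for the logarithm.** Put $a_R=\frac1R\int_0^R\sigma^2dt$ and $N_R=\frac1R\int_0^RB\,dt$. Then $\mathbb E N_R=0$, and by Cauchy–Schwarz $\mathbb E N_R^2\le\frac1R\int_0^R\mathbb E B(t)^2dt=a_R$. Jensen's inequality for the uniform distribution on $[0,R]$ gives
$$\log\int_0^RZ\,dt\ \ge\ \log R+\frac1R\int_0^R\log Z\,dt=\log R-\tfrac12a_R+N_R.$$
By hypothesis there are $\varepsilon>0$ and $R_k\to\infty$ with $a_{R_k}\le(2-\varepsilon)\log R_k$. Along this sequence the right side is at least $\frac\varepsilon2\log R_k+N_{R_k}$. By Chebyshev's inequality,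
$$\mathbb P\big(N_{R_k}<-\tfrac\varepsilon4\log R_k\big)\le\frac{16\,a_{R_k}}{\varepsilon^2(\log R_k)^2}\le\frac{32}{\varepsilon^2\log R_k}\to0.$$
Hence $\mathbb P\big(\int_0^{R_k}Z\,dt\ge R_k^{\varepsilon/4}\big)\to1$. For every $M<\infty$ this gives $\mathbb P(\int_{\mathbb R}Z\,d\lambda\ge M)=1$, so the integral is a.s. infinite. $\blacksquare$
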